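# Metabelian groups of finite Prüfer rank inside constructible groups with quadratic Dehn function

## 1. Units of $\mathbb Z[1/6]$ that shrink two places at once

Put the ring $\mathbb Z[1/6]$ diagonally into
$$V=\mathbb R\times\mathbb Q_2\times\mathbb Q_3 .$$
The image is discrete: an element of $\mathbb Z[1/6]$ lying in $(-1,1)\times\mathbb Z_2\times\mathbb Z_3$ is an integer of absolute value $<1$, so it is $0$. It is also cocompact. Given $(x_\infty,x_2,x_3)$, subtract a fraction with $2$-power denominator and one with $3$-power denominator to bring $x_2$ into $\mathbb Z_2$ and $x_3$ into $\mathbb Z_3$, and then subtract an integer to bring $x_\infty$ into $[0,1]$.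

The unit group $T=\{\pm2^a3^b\}$ acts on all of this by multiplication. Here are the absolute values of three units.

| $u$ | at $\infty$ | at $2$ | at $3$ |
|---|---|---|---|
| $2/3$ | $2/3$ | $1/2$ | $3$ |
| $3/4$ | $3/4$ | $4$ | $1/3$ |
| $6$ | $6$ | $1/2$ | $1/3$ |

By the product formula $|u|_\infty|u|_2|u|_3=1$, no unit shrinks all three coordinates. But the table shows that *any two* coordinates are shrunk by a common unit, and suitable powers shrink by a factor $\frac12$ or better. With one prime this is false: the units of $\mathbb Z[1/2]$ are $\pm2^k$, and $|2^k|_\infty|2^k|_2=1$, so no unit shrinks both coordinates of $\mathbb R\times\mathbb Q_2$.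

**Definition (2-tame).** Let $V=\bigoplus_{j\in J}V_j$ with $J$ finite and each $V_j$ a finite-dimensional normed space over a nondiscrete locally compact field $k_j$ with a multiplicative absolute value. Let $P$ be a finitely generated abelian group (discrete) acting $k_j$-linearly on each $V_j$. The group $H=P\ltimes V$ is *2-tame* if for all $i,j\in J$ (possibly $i=j$) there is $a_{ij}=a_{ji}\in P$ of operator norm $\le\frac12$ on both $V_i$ and $V_j$.

So $T\ltimes(\mathbb R\times\mathbb Q_2\times\mathbb Q_3)$ is 2-tame, and $\langle2\rangle\ltimes(\mathbb R\times\mathbb Q_2)$ is not.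

What is this for? In a 2-tame group, let $x\in V_i$ and $y\in V_j$ be huge vectors. One element $a=a_{ij}$ shrinks both: for some $n$ of the order of $\log\max(|x|,|y|)$, both $a^nx$ and $a^ny$ lie in unit balls. They commute there by one short relator, so after conjugating back, $x$ and $y$ commute at a price governed by $n$, not by $|x|$ and $|y|$. This will give a quadratic Dehn function for $H$, and then for $\Gamma_6=T\ltimes\mathbb Z[1/6]$, which is discrete and cocompact in $H$. On the other hand, $\Gamma_6$ contains the Baumslag–Solitar group $\langle2\rangle\ltimes\mathbb Z[1/2]$, and we shall see that it does so without distortion. The lecture does this for a large class of metabelian groups.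

## 2. Undistorted embeddings with quadratic Dehn function: definitions and theorems

**Prüfer rank.** A group has finite Prüfer rank if there is an integer $r$ such that every finitely generated subgroup can be generated by $r$ elements. For example, every finitely generated subgroup of $\mathbb Z[1/2]$ is cyclic, so $r=1$ works. An infinite direct sum of copies of $\mathbb Z/2$ has infinite Prüfer rank.

**Constructible.** A group is constructible if it can be built from the trivial group using finite extensions, finite amalgamated products and finite rank HNN extensions, where all attaching subgroups involved are themselves constructible. For example, $\mathbb Z$ is an HNN extension of the trivial group, and $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$ is an HNN extension of $\langle a\rangle$ with attaching subgroups $\langle a\rangle$ and $\langle a^2\rangle$. Constructible groups are finitely presented and of type $FP_\infty$.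

**Distortion.** For a finitely generated group with word length $\|\cdot\|$ write $f\preccurlyeq g$ if $f\le Mg+C$ for constants $M\ge1$, $C\ge0$, and $f\sim g$ if $f\preccurlyeq g$ and $g\preccurlyeq f$. A finitely generated subgroup $H$ of a finitely generated group $K$ is undistorted if $\|\cdot\|_H\sim\|\cdot\|_K$ on $H$; an embedding is *without distortion* if its image is undistorted. Only $\|\cdot\|_H\preccurlyeq\|\cdot\|_K$ is at stake, because homomorphisms between finitely generated groups are Lipschitz. A distorted example: $\langle a\rangle\le BS(1,2)$, since $a^{2^n}=t^nat^{-n}$ has length at most $2n+1$.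

**Dehn function.** The area of a word $w$ representing $1$ in a finitely presented group is the least number of conjugates of relators and their inverses whose product is $w$ in the free group; the Dehn function is $\delta(n)=\max\{\text{area of }w:|w|\le n\}$. Dehn functions are taken up to the usual equivalence, in which $f\preccurlyeq g$ means $f(n)\le Cg(Cn+C)+Cn+C$. Up to it, $\delta$ is a quasi-isometry invariant (Alonso), so it does not change under passage to finite index subgroups or overgroups. "Subquadratic" means $o(n^2)$.

**Eigenvalues.** Let $B$ be an abelian normal subgroup of $G$, with $G$ of finite Prüfer rank. Then $B\otimes\mathbb Q$ is a finite-dimensional rational vector space on which $G$ acts by conjugation, and the eigenvalues of an element of $G$ acting on $B$ are those of its matrix. A subgroup acts semi-simply on $B$ if its matrices are semi-simple.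

**The hypotheses of the question.** $G=Q\ltimes B$ is finitely generated of finite Prüfer rank, with $Q$ and $B$ abelian, and there is a subgroup $B\le\hat G\le G$ such that (i) $\hat G$ is finitely generated and acts semi-simply on $B$; (ii) some $g\in\hat G$ acts on $B$ with no eigenvalue of complex norm $1$.

Baumslag and Bieri proved that every finitely generated metabelian group of finite Prüfer rank embeds in a metabelian constructible group. Under (i) and (ii) it is known that the embedding can be chosen without distortion. For solvable Baumslag–Solitar groups, Arzhantseva and Osin obtained an undistorted embedding into such a group with at most cubic Dehn function, and de Cornulier and Tessera improved the bound to quadratic. Cleary and Martínez-Pérez ("Undistorted embeddings of metabelian groups of finite Prüfer rank", arXiv:1501.06185, 2015) are the source of the question: can every $G$ as above be embedded without distortion in a metabelian constructible group with quadratic Dehn function?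

**Theorem A.** Every $G$ satisfying the hypotheses of the question embeds without distortion in a metabelian constructible group with quadratic Dehn function.

**Theorem B.** Let $G$ be a finitely generated group of finite Prüfer rank with an abelian normal subgroup $B$ such that $Q:=G/B$ is abelian (no splitting assumed). Suppose some $g_0\in G$ acts on $B\otimes\mathbb Q$ with no eigenvalue of complex norm $1$. Then $G$ embeds without distortion in a metabelian constructible group with quadratic Dehn function.

Theorem A is Theorem B with $g_0=g$; neither (i) nor the splitting is needed. An example covered by B and not by A: $G=\langle q\rangle\ltimes\mathbb Z[1/2]^2$ with $q=\begin{pmatrix}2&1\\0&2\end{pmatrix}$. Here $q^n$ is not semi-simple for $n\ne0$, so a group $\hat G$ as in (i) would act trivially on $B$, and (ii) would fail. But $q$ has only the eigenvalue $2$. (This $G$ is finitely generated, since $q^{-n}e_1=2^{-n}e_1$ and $q^{-n}e_2=2^{-n}e_2-n2^{-n-1}e_1$ generate $\mathbb Z[1/2]^2$ as $n$ varies.)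

**Definition (type $(\star)$).** A group is of type $(\star)$ if it has a finite index subgroup $\Gamma=P\ltimes W$ with $W\le V$ a $P$-invariant discrete cocompact subgroup and $P\ltimes V$ 2-tame.

**Theorem C.**
1. If $G$ in Theorem B is not virtually cyclic, no finitely presented soluble group containing $G$ has subquadratic Dehn function.
2. Groups of type $(\star)$ are finitely presented with Dehn function $\preccurlyeq n^2$. Let $G,B,Q$ be as in Theorem B but without assuming that $g_0$ exists. The following are equivalent:
   - (a) some $g_0\in G$ acts on $B\otimes\mathbb Q$ with no eigenvalue of complex norm $1$;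
   - (b) $\|b^n\|_G=O(\log(n+1))$ for every $b\in B$ $(n\ge1)$;
   - (c) $G$ embeds without distortion in a group of type $(\star)$ so that a finite index subgroup of $B$ is mapped into $W$.

## 3. $BS(1,2)$ by hand

Let $G=BS(1,2)=\langle t\rangle\ltimes\mathbb Z[1/2]$, with $t$ acting as multiplication by $2$ and $a=1\in\mathbb Z[1/2]$. We check that $G\subset\Gamma_6=T\ltimes\mathbb Z[1/6]$ is undistorted. Write $|b|_V$ for the maximum of $|b|_\infty,|b|_2,|b|_3$.

*Short words in $G$.* If $n=\sum_{k=0}^M\varepsilon_k2^k$ with $\varepsilon_k\in\{0,1\}$, then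
$$n=a^{\varepsilon_0}\,t\,a^{\varepsilon_1}\,t\cdots t\,a^{\varepsilon_M}\,t^{-M},$$
a word of length $O(M+1)$. Let $b=\pm n/2^m\in\mathbb Z[1/2]$ with $m=0$, or $m\ge1$ and $n$ odd. Then $b=t^{-m}(\pm n)t^m$ has length $O(1+m+\log(1+n))$. If $m\ge1$ then $2^m=|b|_2\le|b|_V$, and always $n=2^m|b|_\infty$. So $\|b\|_G=O(1+\log(1+|b|_V))$.

*No shorter words in $\Gamma_6$.* Take the generators $a,-1,2,3$ of $\Gamma_6$. A word of length $n$ representing $w\in\mathbb Z[1/6]$ writes $w$ as a sum of at most $n$ terms $\pm u$, each $u$ a product of at most $n$ factors from $\{-1,2^{\pm1},3^{\pm1}\}$, so $|w|_V\le n3^n$. Hence $\log(1+|w|_V)=O(1+\|w\|_{\Gamma_6})$.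

*Together.* For $h=bt^j\in G$, the exponent of $2$ is a homomorphism $\Gamma_6\to\mathbb Z$, so $|j|\le\|h\|_{\Gamma_6}$ and $\|b\|_{\Gamma_6}\le2\|h\|_{\Gamma_6}$. Thus $\|h\|_G\le|j|+\|b\|_G=O(1+\|h\|_{\Gamma_6})$.

Why not stay inside $G$, or inside $\langle2\rangle\ltimes(\mathbb R\times\mathbb Q_2)$? Try to commute $x=t^nat^{-n}=2^n$ with $y=t^{-n}at^n=2^{-n}$ by first conjugating both into a set bounded by $R$. Conjugation by $t^k$ gives $2^{k+n}$ and $2^{k-n}$. The condition $|2^{k+n}|_\infty\le R$ says $k\le\log_2R-n$, and $|2^{k-n}|_2\le R$ says $k\ge n-\log_2R$. For $n>\log_2R$ there is no such $k$. This is the exact point where the shrinking method stops: a coordinate at $\infty$ and a coordinate at $2$ must be shrunk by the same element. The extra prime supplies $(2/3)^k$, which shrinks both and expands only the coordinate at $3$. An element of $\mathbb Z[1/6]$ has all three coordinates, however, and conjugation by $(2/3)^k$ spoils the third. So the shrinking must be done in the big group $H=T\ltimes V$, where a vector can be split into its coordinates, and the result then carried back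 to the lattice. These are the next two sections.

## 4. Quadratic filling in 2-tame groups

Let $S$ be an alphabet mapping to a generating set of a group, with free group $F(S)$. For $k\ge1$ the *area* with respect to $k$ of a word over $S^{\pm1}$ representing $1$ is the least $m$ such that it equals, in $F(S)$, a product of $m$ conjugates of words of length $\le k$ representing $1$. Write "$u\equiv u'$ at cost $m$" if $uu'^{-1}$ has area $\le m$. Then $xuy\equiv xu'y$ at cost $m$, because $xuy(xu'y)^{-1}=x(uu'^{-1})x^{-1}$, and costs add under transitivity. The argument below is in the spirit of de Cornulier–Tessera.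

**Theorem 4.1.** Let $H=P\ltimes V$ be 2-tame. There are a compact generating set $S$ of $H$ and constants $k,C$ such that every word of length $n\ge1$ over $S^{\pm1}$ representing $1$ has area $\le Cn^2$ with respect to $k$.

**Setup.** Let $D_j$ be the closed unit ball of $V_j$ and $S_P$ a finite symmetric generating set of $P$ containing all $a_{ij}$. The alphabet $S$ is the disjoint union of $S_P$ and the $D_j$; the letter of $s\in D_j$ is written $[s]$. $P$ acts by $p\cdot x=pxp^{-1}$, and we also write $px$. Put $a_j=a_{jj}$. Since $\|a_j|_{V_j}\|\le\frac12$, we have $V_j=\bigcup_na_j^{-n}D_j$, so $S$ generates $H$. Recall that the finitely generated abelian group $P$ has a finite presentation on $S_P$ with at most quadratic Dehn function. Let $\lambda\ge2$ bound the operator norms of all elements of $S_P$ on all $V_j$. The constant $k$ is large; it only has to exceed finitely many bounds met below, none of which depends on $k$.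

**Step 1: conjugating a small letter by a long word.** *This step moves a letter $[s]$ by a word $u$ at quadratic cost, even if the vector becomes large on the way.*

(A) *If $u$ is a word over $S_P^{\pm1}$ of length $\le\ell$ ($\ell\ge1$) and $s,\ u\cdot s\in D_j$, then $u[s]u^{-1}\equiv[u\cdot s]$ at cost $O(\ell^2)$.*

The obvious attempt, applying the letters of $u$ one at a time to $[s]$, stops when an intermediate vector leaves $D_j$, for then there is no letter for it. The remedy is to shrink first. Let $c=a_j$, choose $K\in\mathbb N$ with $2^K\ge\lambda$, and put $M=K\ell$. If $x\in D_j$ then $cx\in D_j$ and $c[x]c^{-1}\equiv[cx]$ at cost $1$. Iterating,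
$$c^M[x]c^{-M}\equiv[c^Mx]\quad\text{at cost }M\qquad(x\in D_j). \tag{4.1}$$
Hence
$$u[s]u^{-1}=uc^{-M}\big(c^M[s]c^{-M}\big)c^Mu^{-1}\equiv uc^{-M}[c^Ms]c^Mu^{-1}\equiv c^{-M}\big(u[c^Ms]u^{-1}\big)c^M .$$
The equality holds in $F(S)$. The first $\equiv$ costs $M$. The second replaces $uc^{-M}$ by $c^{-M}u$ and $c^Mu^{-1}$ by $u^{-1}c^M$, which are equalities in $P$ between words of length $O(\ell)$, so it costs $O(\ell^2)$. Now write $u=u_1\cdots u_r$ with letters $u_t$, $r\le\ell$. Every vector $u_t\cdots u_rc^Ms$ has norm $\le\lambda^\ell2^{-M}\le1$, so it has a letter, and the relators $u_t[x]u_t^{-1}[u_tx]^{-1}$ of length $4$ give $u[c^Ms]u^{-1}\equiv[uc^Ms]=[c^M(us)]$ at cost $r$. Finally $c^{-M}[c^M(us)]c^M\equiv[us]$ at cost $M$, by (4.1) with $x=us\in D_j$.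

**Step 2: changing the shrinking element.** *This step lets us represent a large vector with whichever element of $P$ is convenient.*

(A′) *Let $x\in V_j$, $a,b\in S_P$, $n,n'\ge0$, $p$ a word over $S_P^{\pm1}$, with $a^nx\in D_j$ and $b^{n'}px\in D_j$. Then*
$$p\,a^{-n}[a^nx]a^n\,p^{-1}\equiv b^{-n'}[b^{n'}px]b^{n'}\quad\text{at cost }O\big((|p|+n+n'+1)^2\big).$$

Apply (A) to $u=b^{n'}pa^{-n}$ and $s=a^nx$. We have $u\cdot s=b^{n'}px\in D_j$, so $b^{n'}pa^{-n}[a^nx]a^np^{-1}b^{-n'}\equiv[b^{n'}px]$. Conjugate by $b^{-n'}$.

**Step 3: normal forms.** *This step gives each element of $H$ one word whose length is comparable to the length of the element.* For $x\in V_j$ put $\hat x=a_j^{-n}[a_j^nx]a_j^n$ with $n\ge0$ minimal such that $a_j^nx\in D_j$. Since $|a_j^nx|\le2^{-n}|x|$,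
$$n\le1+\log_2\max(1,|x|). \tag{4.2}$$
For $p\in P$ let $\hat p$ be a geodesic word over $S_P$, with $\hat1$ empty. Order $J$. For $h=xp$ with $x=\sum x_j\in V$, $p\in P$, put
$$\mathcal N(h)=\hat x_1\cdots\hat x_{|J|}\,\hat p ,$$
a word representing $h$. Suppose $\|h\|_S\le\ell$, say $h=s_1\cdots s_r$ with $r\le\ell$ and $s_t=v_tp_t$, $v_t\in V$, $p_t\in P$. Then $p=p_1\cdots p_r$ and $x=\sum_tp_1\cdots p_{t-1}v_t$, so $\|p\|_{S_P}\le\ell$ and $|x_j|\le\ell\lambda^\ell$. By (4.2), $|\mathcal N(h)|\le C_0(1+\ell)$ for a constant $C_0$.

**Step 4: multiplying two normal forms.** *This step shows $\mathcal N(h_1)\mathcal N(h_2)\equiv\mathcal N(h_1h_2)$ at cost $\le C_1\ell^2$ whenever $h_1,h_2$ have $S$-length $\le\ell$, $\ell\ge1$.* Let $h_1=xp$, $h_2=yq$. Then $h_1h_2=z\,(pq)$ with $z=x+y'$, $y'=p\cdot y$. All vectors in sight have norm $\le e^{O(\ell)}$, so all exponents needed below are $O(\ell)$. In the free group,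
$$\mathcal N(h_1)\mathcal N(h_2)=\hat x_1\cdots\hat x_{|J|}\,(\hat p\hat y_1\hat p^{-1})\cdots(\hat p\hat y_{|J|}\hat p^{-1})\,\hat p\hat q .$$
Each of the following operations costs $O(\ell^2)$ and is used boundedly many times.

* *Move $p$ through.* $\hat p\hat y_j\hat p^{-1}\equiv\hat y'_j$ by (A′) with $a=b=a_j$. Also $\hat p\hat q\equiv\widehat{pq}$ in $P$.
* *Commute different summands.* For $i\ne j$ we claim $\hat x_i\hat y'_j\equiv\hat y'_j\hat x_i$. Let $a=a_{ij}$ and choose $n=O(\ell)$ with $a^nx_i\in D_i$ and $a^ny'_j\in D_j$. This is where 2-tameness for $i\neq j$ is used. By (A′) with empty $p$, $\hat x_i\equiv a^{-n}[a^nx_i]a^n$ and $\hat y'_j\equiv a^{-n}[a^ny'_j]a^n$. The letters $[a^nx_i]$ and $[a^ny'_j]$ commute by one relator of length $4$; then go back by (A′).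
* *Add in one summand.* $\hat x_j\hat y'_j\equiv\hat z_j$. By (A′), represent all three with one common exponent $n=O(\ell)$ of $a_j$ such that $a_j^nx_j,\ a_j^ny'_j,\ a_j^nz_j\in D_j$, and use the relator $[s][s'][s+s']^{-1}$.

The first operation produces $\hat x_1\cdots\hat x_{|J|}\hat y_1'\cdots\hat y_{|J|}'\widehat{pq}$; the second reorders this to $\hat x_1\hat y'_1\hat x_2\hat y_2'\cdots\widehat{pq}$; the third yields $\hat z_1\cdots\hat z_{|J|}\widehat{pq}=\mathcal N(h_1h_2)$.

**Step 5: halving words (Gromov's trick).** *This step passes from triangles to all words.* Let $f(\ell)$ be the supremum, over words $u$ of length $\le\ell$, of the least cost of $u\equiv\mathcal N(h_u)$, where $h_u$ is the element represented by $u$. If $|u|\le1$, the word $u\,\mathcal N(h_u)^{-1}$ has length $\le1+2C_0$, so $f(1)\le1$ as soon as $k\ge1+2C_0$. Cut a word of length $\le2\ell$ into two words of length $\le\ell$, bring each to normal form, and multiply by Step 4: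
$$f(2\ell)\le2f(\ell)+C_1\ell^2 .$$
Hence $f(2^a)\le2^af(1)+C_1\sum_{j=0}^{a-1}2^j4^{a-1-j}\le C_24^a$. Given $n\ge1$ choose $a$ with $n\le2^a<2n$; then $f(n)\le4C_2n^2$. If $u$ has length $n$ and represents $1$, then $u\equiv\mathcal N(1)=[0]\cdots[0]$, and each of the $|J|$ letters $[0]$ is a relator. The total cost is $\le4C_2n^2+|J|$. $\square$

## 5. From a 2-tame group to its lattices

**Proposition 5.1.** Let $\Gamma\le H$ be a discrete cocompact subgroup of a group $H$ as in Theorem 4.1. Then $\Gamma$ is finitely presented with Dehn function $\preccurlyeq n^2$. Moreover, for any finite generating set of $\Gamma$ there is $\ell_1$ with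
$$\|\gamma\|_\Gamma\le\ell_1\|\gamma\|_S\qquad(\gamma\in\Gamma). \tag{5.1}$$

**Step 1: rounding.** *We build a map turning words over $S$ into words over generators of $\Gamma$.* Let $H=\Gamma K$ with $K$ compact and $1\in K$. Choose $\pi:H\to\Gamma$ with $h\in\pi(h)K$ and $\pi|_\Gamma=\mathrm{id}$. For $h\in H$ and $s\in S$, write $h=\pi(h)\kappa$ and $hs=\pi(hs)\kappa'$ with $\kappa,\kappa'\in K$. Then $\pi(h)^{-1}\pi(hs)=\kappa s\kappa'^{-1}$ lies in $F=KSK^{-1}\cap\Gamma$, which is finite because $KSK^{-1}$ is compact and $\Gamma$ is discrete. The set $F$ generates $\Gamma$: spell $\gamma\in\Gamma$ as a word over $S^{\pm1}$ with prefixes $h_0=1,h_1,\dots,h_n=\gamma$; then $\gamma=\pi(h_0)^{-1}\pi(h_n)=\prod_t\pi(h_{t-1})^{-1}\pi(h_t)$ is a product of elements of $F^{\pm1}$. So $\Gamma$ is finitely generated.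

Fix any finite generating set $S_\Gamma$, and for $h\in H$, $s\in S$ a word $\tau(h,s)$ over $S_\Gamma^{\pm1}$ of length $\le\ell_1$ representing $\pi(h)^{-1}\pi(hs)$. Define $\tau(h,s^{-1})=\tau(hs^{-1},s)^{-1}$, which represents $\pi(h)^{-1}\pi(hs^{-1})$. The rules
$$\Phi_h(s^{\pm1})=\tau(h,s^{\pm1}),\qquad\Phi_h(xy)=\Phi_h(x)\,\Phi_{hx}(y)$$
define maps $\Phi_h:F(S)\to F(S_\Gamma)$. They are well defined because $\Phi_h(ss^{-1})=\tau(h,s)\,\tau(hs,s^{-1})=\tau(h,s)\tau(h,s)^{-1}=1$, and likewise for $s^{-1}s$. By construction $\Phi_h(x)$ represents $\pi(h)^{-1}\pi(hx)$. If a word of length $n$ over $S^{\pm1}$ represents $\gamma\in\Gamma$, its image under $\Phi_1$ represents $\gamma$ and is given by a word of length $\le\ell_1n$; this is (5.1).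

**Step 2: transporting a filling.** *We carry a filling in $H$ to a filling in $\Gamma$.* Let $w=s_1\cdots s_n$ be a word over $S_\Gamma^{\pm1}$ representing $1$. Replace each $s_i$ by a word $\hat s_i$ over $S^{\pm1}$ of length $\le\ell_0$ representing it, and call the result $\hat w$. By Theorem 4.1, $\hat w=\prod_{j\le M}u_jr_ju_j^{-1}$ in $F(S)$ with $M\le C\ell_0^2n^2$, $|r_j|\le k$ and $r_j=1$ in $H$. Each factor represents $1$, and $u_jr_j=u_j$ in $H$, so
$$\Phi_1(\hat w)=\prod_j\Phi_1(u_j)\,\Phi_{u_j}(r_j)\,\Phi_{u_j}(u_j^{-1})=\prod_j\Phi_1(u_j)\,\Phi_{u_j}(r_j)\,\Phi_1(u_j)^{-1},$$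
using $\Phi_1(u_j)\Phi_{u_j}(u_j^{-1})=\Phi_1(1)=1$. Each $\Phi_{u_j}(r_j)$ is a word of length $\le k\ell_1$ representing $1$ in $\Gamma$.

**Step 3: comparing $\Phi_1(\hat w)$ with $w$.** *It remains to return to the given word.* With $\gamma_i=s_1\cdots s_{i-1}\in\Gamma$ we have $\Phi_1(\hat w)=\prod_i\Phi_{\gamma_i}(\hat s_i)$, and $\Phi_{\gamma_i}(\hat s_i)$ is a word of length $\le\ell_0\ell_1$ representing $\pi(\gamma_i)^{-1}\pi(\gamma_is_i)=s_i$. Replacing these by the letters $s_i$ one at a time uses $n$ relators of length $\le\ell_0\ell_1+1$. So $w$ has area $\le M+n=O(n^2)$ with respect to the finite set of words over $S_\Gamma^{\pm1}$ of bounded length representing $1$. $\square$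

In particular $\Gamma_6$ has Dehn function $\preccurlyeq n^2$. It remains to find the right lattice for a general $G$.

## 6. Splitting off the torsion of $B$

From here to the end of Section 10, $G,B,Q,g_0$ are as in Theorem B. This section reduces to torsion-free $B$.

Since $G$ is finitely generated and $Q$ is finitely presented, $B$ is finitely generated as a normal subgroup, that is, as a $\mathbb Z[Q]$-module; so it is Noetherian. Its torsion subgroup $T_B$ is then a finitely generated module, so $mT_B=0$ for some $m\ge1$. An abelian group of exponent dividing $m$ and Prüfer rank $\le r$ has order at most $m^r$, since each finitely generated subgroup has. Subgroups and quotients inherit finite Prüfer rank, so $T_B$ and $B/mB$ are finite. If $mb\in T_B$, then $b\in T_B$ and $mb=0$; thus $mB\cap T_B=0$.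

Put $\bar G=G/T_B$ and $A=G/mB$. Then $G\to\bar G\times A$ is injective. The group $A$ is finitely generated and metabelian, and $[A,A]\le B/mB$ is finite. The conjugates of $\alpha\in A$ lie in $\alpha[A,A]$, so each of the finitely many generators has a centralizer of finite index, and the center $Z(A)$ has finite index. Hence $A$ has a central subgroup $Z^{(A)}\cong\mathbb Z^k$ of finite index.

**Lemma 6.1.** If $\bar G$ embeds without distortion in a finitely generated group $\Gamma$, then $G\to\bar G\times A\to\Gamma\times A$ is an embedding without distortion.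

*Proof.* The kernel of $G\to\bar G$ is finite, so $\|g\|_G\preccurlyeq\|\bar g\|_{\bar G}\preccurlyeq\|\bar g\|_\Gamma\preccurlyeq\|g\|_{\Gamma\times A}$. The reverse inequality is automatic. $\square$

Since $(B/T_B)\otimes\mathbb Q=B\otimes\mathbb Q$, the hypothesis on $g_0$ passes to $\bar G$. **In Sections 7–9 we write $G$ for $\bar G$ and $B$ for $B/T_B$.** So $B$ is torsion-free and $B\subset V_{\mathbb Q}:=B\otimes\mathbb Q$, with $\dim V_{\mathbb Q}<\infty$.

## 7. The group $\Gamma=(Q\times T\times\mathbb Z^2)\ltimes\bigoplus_i\mathcal O_{K_i}[1/N]^{d_i}$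

**Step 1: number fields.** *This step replaces the matrices of $Q$ by scalars from number fields, up to unipotents.* For $q\in Q$ let $q=q_sq_u$ be the multiplicative Jordan decomposition on $V_{\mathbb Q}$; $q_s$ and $q_u$ are rational polynomials in $q$. As $Q$ is commutative, all these operators commute and $q\mapsto q_s$ is a homomorphism. The algebra $A_s$ generated by all $q_s$ is commutative and simultaneously diagonalizable over $\mathbb C$, so it is reduced, and $A_s=\prod_iK_i$ with $K_i$ number fields. Correspondingly $V_{\mathbb Q}=\bigoplus_iU_i$, with $U_i\ne0$ a $K_i$-vector space of dimension $d_i$. Since $Q$ commutes with $A_s$, it acts $K_i$-linearly on $U_i$, and there $q$ acts as $\chi_i(q)\cdot(\text{unipotent})$ for a homomorphism $\chi_i:Q\to K_i^*$.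

Two examples. For $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on $\mathbb Q^2$ there is one field $K=\mathbb Q(\sqrt5)$ with $d=1$ and $\chi=(3+\sqrt5)/2$. For $\begin{pmatrix}2&1\\0&2\end{pmatrix}$ we get $K=\mathbb Q$, $d=2$, $\chi=2$.

Because $U_i\otimes_{\mathbb Q}\mathbb C=\bigoplus_\sigma U_i\otimes_{K_i,\sigma}\mathbb C$, the eigenvalues of $q$ are the numbers $\sigma(\chi_i(q))$, $\sigma:K_i\hookrightarrow\mathbb C$. So the hypothesis says
$$|\chi_i(g_0)|_v\ne1\quad\text{for all } i\text{ and all infinite places }v\text{ of }K_i. \tag{7.1}$$

**Step 2: the lattice.** *This step chooses enough primes.* Fix $K_i$-bases, so $U_i=K_i^{d_i}$, and put $L=\bigoplus_i\mathcal O_{K_i}^{d_i}$. Choose a finite set $\Pi$ of primes with $|\Pi|\ge2$, and $N=\prod_{p\in\Pi}p$, such that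

* the $K_i$-matrices of a finite generating set of $Q$ and of its inverses have entries in $\mathcal O_{K_i}[1/N]$;
* so do those of $(g_0-1)^{-1}$, which exists since $1$ is not an eigenvalue of $g_0$;
* a finite generating set of the $\mathbb Z[Q]$-module $B$ lies in $W:=L[1/N]=\bigoplus_i\mathcal O_{K_i}[1/N]^{d_i}$.

This is possible since each element of $K_i$ lies in $\mathcal O_{K_i}[1/n]$ for some $n$. Then $W$ is $Q$-invariant, $B\subset W$, and $g_0-1$ is an automorphism of $W$. Let $S_i$ be the set of places of $K_i$ that are infinite or lie over $\Pi$. Since $|\Pi|\ge2$, we have $|S_i|\ge3$.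

**Step 3: the groups.** Let $T_i=\mathcal O_{K_i}[1/N]^*$ and $T=\prod_iT_i$. This is a finitely generated group acting on $W$ by scalars on each summand, commuting with $Q$. Put
$$P=Q\times T\times\mathbb Z^2,\qquad\Gamma=P\ltimes W,$$
where $\mathbb Z^2$ acts trivially (it will give a quick lower bound in Section 10). Let $V_{i,v}=K_{i,v}\otimes_{K_i}U_i$, $V=\bigoplus_i\bigoplus_{v\in S_i}V_{i,v}$ and $H=P\ltimes V$. Fix $K_{i,v}$-norms on the $V_{i,v}$, ultrametric for finite $v$; $|\cdot|_V$ is their maximum. Recall that $\mathcal O_{K_i}[1/N]$ is discrete and cocompact in $\prod_{v\in S_i}K_{i,v}$. So $W$, embedded diagonally, is discrete and cocompact in $V$, and $\Gamma$ is discrete and cocompact in $H$.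

For $G=BS(1,2)$ with $\Pi=\{2,3\}$ this is $V=\mathbb R\times\mathbb Q_2\times\mathbb Q_3$, $W=\mathbb Z[1/6]$, $T=\{\pm2^a3^b\}$.

**Lemma 7.1.** $H$ is 2-tame.

*Proof.* By Dirichlet's $S$-unit theorem the vectors $(\log\|u\|_v)_{v\in S_i}$, $u\in T_i$ (normalized absolute values), form a lattice in the hyperplane $\{\sum x_v=0\}\subset\mathbb R^{S_i}$. Let $v,w\in S_i$, possibly equal. Since $|S_i|\ge3$ there is a third coordinate that can be positive, so the open cone $\{x_v<0,\ x_w<0\}$ of the hyperplane is nonempty. An open cone contains arbitrarily large balls, so it contains a lattice point: some $u\in T_i$ has $|u|_v<1$ and $|u|_w<1$. Extended by $1$ in the other factors of $T$, it acts on $V_{i,v}$ and $V_{i,w}$ by scalars of absolute value $<1$. For $(i,v),(j,w)$ with $i\ne j$ choose $u_i\in T_i$ and $u_j\in T_j$ with $|u_i|_v<1$, $|u_j|_w<1$, and let $a\in T$ have these two components and $1$ elsewhere. In both cases replace the element by a power to get operator norms $\le\frac12$. $\square$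

## 8. $\Gamma$ and $\Gamma\times A$ as iterated HNN extensions

Both groups are metabelian. The aim of this section is that both are constructible. Free abelian groups of finite rank are iterated HNN extensions along identity maps, starting from the trivial group, so they are constructible. If $V_{\mathbb Q}=0$, then $\Gamma$ is finitely generated abelian and $\Gamma\times A$ has a central free abelian subgroup of finite index, so both are constructible. Let $V_{\mathbb Q}\ne0$.

We want to start from $L\cong\mathbb Z^d$ and add generators of $P$ one by one as stable letters. The obstacle: $p\in P$ may map neither $L$ into $L$ nor $p^{-1}L$ into $L$. For example $\frac23\mathbb Z\not\subset\mathbb Z$ and $\frac32\mathbb Z\not\subset\mathbb Z$. The cure is to multiply each generator by a high power of $N$.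

**Step 1: a good basis.** *We find generators of a finite index subgroup of $P$ that map $L$ into $L$.* View $N$ as $(N,\dots,N)\in T\le P$; it has infinite order. For $p\in P$ we have $pL\subset W=\bigcup_kN^{-k}L$ and $L$ is finitely generated, so $N^kpL\subset L$ for all large $k$. Write $P=P_{tors}\times\langle p_1,\dots,p_r\rangle$ with $p_1,\dots,p_r$ a basis of the second factor, and $\nu=N^e$ with $e=|P_{tors}|$; then $\nu=\prod p_i^{n_i}$. Let $q_i=p_i\nu^k$ with $k\ge2$ so large that $q_iL\subset L$ for all $i$. The coefficient matrix of the $q_i$ in terms of the $p_j$ is $(\delta_{ij}+kn_j)_{i,j}$, with determinant $1+k\sum n_j$. It is nonzero, because $k\ge2$ does not divide $1$. So $q_1,\dots,q_r$ is a basis of a free abelian subgroup $P''$ of finite index in $P$.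

**Step 2: the tower.** For $0\le j\le r$ let
$$W_j=\bigcup_{m\ge0}(q_1\cdots q_j)^{-m}L,\qquad\Gamma_j=\langle q_1,\dots,q_j\rangle\ltimes W_j .$$
The union is increasing because $q_iL\subset L$. For $i\le j$, $W_j$ is invariant under $q_i$, and also under $q_i^{-1}=(q_1\cdots q_j)^{-1}\prod_{l\le j,\,l\ne i}q_l$. Moreover $q_{j+1}W_j\subset W_j$. Finally $W_{j+1}=\bigcup_mq_{j+1}^{-m}W_j$: the inclusion $\subset$ is clear, and $q_{j+1}^{-m}(q_1\cdots q_j)^{-m'}L\subset(q_1\cdots q_{j+1})^{-\max(m,m')}L$.

**Step 3: each stage is an HNN extension of the previous one.** $\Gamma_0=L$ is free abelian of finite rank. Let $\theta$ be the identity on $\langle q_1,\dots,q_j\rangle$ and multiplication by $q_{j+1}$ on $W_j$; since $q_{j+1}$ commutes with the $q_i$, this is an injective endomorphism of $\Gamma_j$. The HNN extension $\langle\Gamma_j,t\mid t\gamma t^{-1}=\theta(\gamma)\rangle$ maps onto $\Gamma_{j+1}$ by $t\mapsto q_{j+1}$. Its elements have the form $t^{-a}\gamma t^b$ with $a,b\ge0$, $\gamma\in\Gamma_j$, because $t\gamma=\theta(\gamma)t$ and $\gamma t^{-1}=t^{-1}\theta(\gamma)$. If $t^{-a}\gamma t^b$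 maps to $1$, comparing exponents of $q_{j+1}$ gives $a=b$, and then $\gamma=1$. So $\Gamma_{j+1}$ is this HNN extension, with associated subgroups $\Gamma_j$ and $\theta(\Gamma_j)\cong\Gamma_j$. By induction all $\Gamma_j$ are constructible.

**Step 4: the top of the tower.** $P''$ has finite index in $P$, so it contains $N^s$ for some $s\ge1$. The group $W_r\subset W$ is $P''$-invariant and contains $L$, hence contains all $N^{-sm}L$; so $W_r=W$ and $\Gamma_r=P''\ltimes W$. This is the preimage of $P''$ under $\Gamma\to P$, so it is normal of finite index in $\Gamma$, and $\Gamma$ is constructible. Likewise $(P''\ltimes W)\times\mathbb Z^k$ is constructible, by $k$ further HNN extensions along identity maps. With $\mathbb Z^k=Z^{(A)}$ it is normal of finite index in $\Gamma\times A$, because $Z^{(A)}$ is central in $A$. So $\Gamma\times A$ is constructible. In particular these groups are finitely generated.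

## 9. $G$ inside $\Gamma$, and the logarithmic length of elements of $B$

### 9.1. Splitting the extension after enlarging $B$ to $W$

If $G=Q\ltimes B$, then $G\subset Q\ltimes W\subset\Gamma$. In general $G$ need not split, but it does inside a larger group once $g_0-1$ is invertible on the larger module. An example to keep in mind: $B=\mathbb Z[1/3]$, and $G$ generated by $B,t,s$, where $t$ acts on $B$ by $3$, $s$ acts trivially, and $tst^{-1}=\beta s$ with $\beta=1\in B$. For $b\in B$ we get $t(bs)t^{-1}=(3b+1)s$, which equals $bs$ only for $b=-\frac12\notin B$, and replacing $t$ by $b't$ changes nothing since $bs$ commutes with $B$. So $G\to G/B$ has no splitting. Inside $W=\mathbb Z[1/6]$ the element $-\frac12$ exists, and $(-\frac12)s$ commutes with $t$.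

**Lemma 9.1.** Let $B$ be an abelian normal subgroup of a group $G$ with $Q=G/B$ abelian, $M$ a $\mathbb Z[Q]$-module, $\varphi:B\to M$ a $\mathbb Z[Q]$-homomorphism, and $q_0\in Q$ such that $q_0-1$ is bijective on $M$. Then there is a homomorphism $G\to Q\ltimes M$ that restricts to $\varphi$ on $B$ and induces the identity on $Q$. If $\varphi$ is injective, so is this homomorphism.

*Proof.* $G$ acts on $M$ through $Q$, so $B$ acts trivially. In $M\rtimes G$ let $\Delta=\{(-\varphi(b),b):b\in B\}$. It is a subgroup because $B$ acts trivially on $M$, and for the same reason $M$ commutes with $\Delta$. Conjugation by $h\in G$ sends $(-\varphi(b),b)$ to $(-h\cdot\varphi(b),hbh^{-1})=(-\varphi(hbh^{-1}),hbh^{-1})$. So $\Delta$ is normal. Let $E=(M\rtimes G)/\Delta$. Since $M\cap\Delta=1$, $M$ embeds in $E$, and $E/M\cong G/B=Q$ because $M\Delta=MB$. For $b\in B$ we have $(\varphi(b),1)(-\varphi(b),b)=(0,b)$, so $b\in G$ and $\varphi(b)\in M$ have the same image in $E$.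

Let $g_0\in E$ be the image of a lift of $q_0$ to $G$, and let $C=C_E(g_0)$. For $e\in E$, $eg_0e^{-1}=ug_0$ with $u\in M$, as $E/M$ is abelian. For $w\in M$,
$$(we)g_0(we)^{-1}=(w+u-g_0w)\,g_0 ,$$
which equals $g_0$ exactly when $(g_0-1)w=u$. There is exactly one such $w$, so $E=MC$. Also $M\cap C=\ker(g_0-1)|_M=0$. Hence $E=C\ltimes M$ with $C\cong E/M=Q$ acting on $M$ as $Q$ does, so $E\cong Q\ltimes M$, and $G\to E\cong Q\ltimes M$ is the desired map. If $h\in G$ maps to $1$, then $h\in B$ and $\varphi(h)=0$; this gives the last claim. $\square$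

Apply Lemma 9.1 to $M=W$, the inclusion $B\subset W$, and the image of $g_0$ in $Q$. We get $\iota:G\hookrightarrow Q\ltimes W\subset\Gamma$ which on $B$ is the inclusion $B\subset W$, and such that $G\to\Gamma\to P\to Q$ is the projection $G\to Q$.

### 9.2. A lower bound for length in $\Gamma$

**Lemma 9.2.** There is $C$ with $\log(1+|w|_V)\le C(1+\|w\|_\Gamma)$ for all $w\in W$.

*Proof.* Let $w=\gamma_1\cdots\gamma_n$ with $\gamma_j=w_jp_j$ from a finite symmetric generating set. Then $w=\sum_jp_1\cdots p_{j-1}w_j$, so $|w|_V\le n\lambda^n\max|w_j|_V$, where $\lambda\ge1$ bounds the operator norms of the finitely many $p_j$. $\square$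

### 9.3. An upper bound for length in $G$

**Proposition 9.3.** There is $C$ with $\|b\|_G\le C(1+\log(1+|b|_V))$ for all $b\in B$.

For $BS(1,2)$ this was the binary expansion. The natural attempt is to expand $b$ in powers of $g_0$ with digits from a finite subset of $B$. It fails when $g_0$ is isometric at a finite place where other elements of $Q$ are not. Take $B=\mathbb Z[1/6]$, $Q=\langle2,3\rangle$, $g_0=2$. At the place $3$ we have $|2|_3=1$, so $g_0$ neither expands nor contracts there, and only $\mathbb R\times\mathbb Q_2$ can be controlled. But the elements $3^{-n}\in B$ are all bounded in $\mathbb R\times\mathbb Q_2$, so the set of digits would be infinite. The element $g=6$ moves all three places. In general one replaces $g_0$ by an element that moves every place which *some* element of $Q$ moves, and shows that $B$ is bounded at the remaining places. The hypothesis on $g_0$ is needed only to know that no infinite place remains.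

*Proof.* If $V_{\mathbb Q}=0$ then $B=0$; assume $V_{\mathbb Q}\ne0$.

**Step 1: a good $g$.** Let $\omega_{i,v}(q)=\log|\chi_i(q)|_v$ for $v\in S_i$, so $\omega_{i,v}\in\mathrm{Hom}(Q,\mathbb R)$. Let $J_0$ be the set of $(i,v)$ with $\omega_{i,v}=0$. By (7.1), $J_0$ contains only finite places. Write $V=X\oplus V_0$, with $V_0$ the sum over $J_0$ and $X$ the sum over the other pairs, and $X=V_\infty\oplus X_f$ (infinite and finite places). All infinite places are in $X$, so $V_\infty=V_{\mathbb Q}\otimes\mathbb R$. The kernel of a nonzero homomorphism $Q\to\mathbb R$ has infinite index, and a group is not a finite union of subgroups of infinite index (B. H. Neumann). So there is $g\in Q$ with $\omega_{i,v}(g)\ne0$ for all $(i,v)\notin J_0$. Let $X=X_+\oplus X_-$ according to the sign of $\omega_{i,v}(g)$. On $V_{i,v}$ write $g=\chi_i(g)(1+\eta)$ with $\eta$ nilpotent; then for $n\in\mathbb Z$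
$$g^n=\chi_i(g)^n\sum_{t<d_i}\binom nt\eta^t, \tag{9.1}$$
whose norm is at most $|\chi_i(g)|_v^n$ times a polynomial in $|n|$. So after replacing $g$ by a positive power,
$$\|g^{-1}|_{X_+}\|\le\tfrac12,\qquad\|g|_{X_-}\|\le\tfrac12. \tag{9.2}$$
Fix a lift $\tilde g\in G$ of $g$.

**Step 2: $B$ is bounded in $V_0$.** *This disposes of the places that $Q$ does not move.* Let $(i,v)\in J_0$, a finite place. For a generator $q_k$ of $Q$, formula (9.1) holds for $q_k^n$, with $|\chi_i(q_k)|_v=1$ and $|\binom nt|_v\le1$ because $\binom nt$ is an integer. So the powers of $q_k$ are uniformly bounded on $V_{i,v}$, and since $Q$ is abelian and finitely generated, so are all $q\in Q$. $B$ is additively generated by the $Q$-translates of a finite set, and the norm is ultrametric, so $B$ is bounded in $V_{i,v}$.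

**Step 3: the projection of $B$ is dense in $X_f$.** *This will let us approximate at finite places.* Let $M$ be the closure of the projection, and $X_f=\bigoplus_{p\in\Pi}X_p$ with $X_p$ the sum of the summands with $v\mid p$. $X_f$ is a topological module over $R=\prod_{p\in\Pi}\mathbb Z_p$, in which $\mathbb Z$ is dense, so the closed subgroup $M$ is an $R$-submodule. The idempotents of $R$ give $M=\bigoplus_pM_p$ with $M_p=M\cap X_p$ a $\mathbb Z_p$-submodule, equal to the projection of $M$ to $X_p$. Now $B$ spans $V_{\mathbb Q}$ over $\mathbb Q$, and $X_p$ is a direct summand of $V_{\mathbb Q}\otimes\mathbb Q_p=\bigoplus_i\bigoplus_{v\mid p}V_{i,v}$. So the projection of $B$ spans $X_p$ over $\mathbb Q_p$, hence so does $M_p$; thus $M_p$ contains a $\mathbb Z_p$-lattice of $X_p$ and is open. Since $gB=B$, also $gM_p=M_p$. If $x\in X_p\cap X_+$, then $g^{-n}x\to0$, so $g^{-n}x\in M_p$ for some $n$, and $x\in g^nM_p=M_p$. In the same way, with $g$ in place of $g^{-1}$, $X_p\cap X_-\subset M_p$. So $M_p=X_p$ for every $p$.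

**Step 4: $B$ is coarsely dense in $X$.** *There is $\rho$ such that each $x\in X$ has some $b\in B$ with $|b-x|_X\le\rho$.* Let $O\subset X_f$ be the closed unit ball, an open subgroup, and $B_1=\{b\in B:b_{X_f}\in O\}$, a subgroup of $B$. Let $b_1,\dots,b_d\in B$ be a $\mathbb Q$-basis of $V_{\mathbb Q}$. Since $N^l\to0$ at each place over $\Pi$, we have $N^lb_1,\dots,N^lb_d\in B_1$ for large $l$, and these span a lattice in $V_\infty=V_{\mathbb Q}\otimes\mathbb R$. So every point of $V_\infty$ is within some $\rho_0$ of the image of $B_1$. Given $x=(x_\infty,x_f)$, choose $b\in B$ with $b_{X_f}-x_f\in O$ by Step 3, and then $b'\in B_1$ with $|b'_\infty-(x_\infty-b_\infty)|\le\rho_0$. The element $b+b'$ works with $\rho=\max(\rho_0,1)$.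

**Step 5: finiteness.** *For each $R$ the set $\{b\in B:|b|_X\le R\}$ is finite.* By Step 2 it is bounded in $V$, and $W\supset B$ is discrete in $V$.

**Step 6: digits.** *We expand $b$ in powers of $g$ for $X_+$ and in powers of $g^{-1}$ for $X_-$.* Let $b\in B$, $m=\lceil\log_2(1+|b|_V)\rceil$, and $b_X=x_++x_-$. Put $y_m=g^{-m}x_+$, so $|y_m|\le2^{-m}|b|_V\le1$. For $k=m,m-1,\dots,0$ choose, by Step 4, $\varepsilon_k\in B$ with $|\varepsilon_k-y_k|_X\le\rho$, where
$$y_{k-1}=g\big(y_k-(\varepsilon_k)_+\big)\in X_+ .$$
Then $|y_k|\le\max(1,\|g\|\rho)$ for all $k$ (operator norm of $g$ on $X$), so the $\varepsilon_k$ lie in a fixed finite set by Step 5. From $g^ky_k=g^k(\varepsilon_k)_++g^{k-1}y_{k-1}$ we get by telescoping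
$$x_+-\sum_{k=0}^mg^k(\varepsilon_k)_+=y_0-(\varepsilon_0)_+,\quad\text{of norm}\le\rho .$$
The digits also have components in $X_-$, but $g$ contracts $X_-$. Since $(y_k)_-=0$, we have $|(\varepsilon_k)_-|\le\rho$, so by (9.2) $\big|\sum_{k=0}^mg^k(\varepsilon_k)_-\big|\le\rho\sum_k2^{-k}\le2\rho$. Symmetrically, with $g^{-1}$ and $x_-$, there are $\delta_0,\dots,\delta_m$ in a fixed finite subset of $B$ with $\big|x_--\sum g^{-k}(\delta_k)_-\big|\le\rho$ and $\big|\sum g^{-k}(\delta_k)_+\big|\le2\rho$. So
$$b'=b-\sum_{k=0}^mg^k\varepsilon_k-\sum_{k=0}^mg^{-k}\delta_k\in B,\qquad|b'|_X\le3\rho,$$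
and $b'$ lies in a fixed finite set by Step 5.

**Step 7: the word.** In $G$ the element $\sum_kg^k\varepsilon_k$ is
$$\prod_{k=0}^m\tilde g^k\varepsilon_k\tilde g^{-k}=\varepsilon_0\,\tilde g\,\varepsilon_1\,\tilde g\cdots\tilde g\,\varepsilon_m\,\tilde g^{-m},$$
of length $O(m+1)$, and likewise for the other sum. So $\|b\|_G=O(m+1)$. $\square$

### 9.4. $\iota$ is without distortion

Let $h\in G$ with image $q\in Q$. Then $\|q\|_Q\le C\|h\|_\Gamma$, because the homomorphism $\Gamma\to Q$ extends $G\to Q$. Choose a lift $\sigma(q)\in G$ with $\|\sigma(q)\|_G\le C\|q\|_Q$, and put $b=\sigma(q)^{-1}h\in B$. Then $\|b\|_\Gamma\le\|h\|_\Gamma+C\|q\|_Q\le C'\|h\|_\Gamma$, where constants may change from line to line. By Proposition 9.3 and Lemma 9.2,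
$$\|h\|_G\le C\|q\|_Q+\|b\|_G\le C\|q\|_Q+C\big(1+\log(1+|b|_V)\big)\le C\|q\|_Q+C''(1+\|b\|_\Gamma)\le C'''(1+\|h\|_\Gamma).$$
The converse inequality is automatic.

## 10. Theorems B and A: the group $\Gamma\times A$

Return to the original $G$ of Theorem B, with $\bar G=G/T_B$, $A=G/mB$, and the group $\Gamma$ built for $\bar G$. Put $\Gamma^*=\Gamma\times A$.

**Embedding.** $\Gamma^*$ is metabelian and constructible (Section 8), and $G\hookrightarrow\Gamma^*$ without distortion (9.4 and Lemma 6.1).

**Upper bound.** $\Gamma^*$ contains with finite index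
$$\Gamma\times Z^{(A)}=(P\times\mathbb Z^k)\ltimes W\qquad(\mathbb Z^k\text{ acting trivially}),$$
which is discrete and cocompact in $(P\times\mathbb Z^k)\ltimes V$. The latter is 2-tame by Lemma 7.1. By Proposition 5.1 the subgroup has Dehn function $\preccurlyeq n^2$, hence so does $\Gamma^*$.

**Lower bound.** *Here the factor $\mathbb Z^2\le P$ is used.* It acts trivially on $W$, so $\Gamma^*=\big(((Q\times T)\ltimes W)\times A\big)\times\mathbb Z^2$. Let $x,y$ be a basis of $\mathbb Z^2$, included in the generators of a finite presentation of $\Gamma^*$. The projection $\Gamma^*\to\mathbb Z^2$, written on generators as words in $x,y$ with $x\mapsto x$, $y\mapsto y$, turns the finitely many relators into a fixed finite set of relations of $\mathbb Z^2$. So a filling of $[x^n,y^n]$ in $\Gamma^*$ becomes a filling by the same number of relations from this finite set, each of bounded area in $\langle x,y\mid[x,y]\rangle$. It suffices to see that $[x^n,y^n]$ has area at least $n^2$ in this presentation. Map $F(x,y)$ to the integral Heisenberg group $UT_3(\mathbb Z)$ by $x\mapsto1+E_{12}$, $y\mapsto1+E_{23}$.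 Then $[x,y]$ maps to the central element $\zeta=1+E_{13}$ of infinite order, and $[x^n,y^n]$ to $\zeta^{n^2}$. A product of $m$ conjugates of $[x,y]^{\pm1}$ maps to $\zeta^e$ with $|e|\le m$. So $m\ge n^2$.

Hence $\Gamma^*$ has quadratic Dehn function, and Theorem B is proved. Theorem A is the case $g_0=g$: the answer to the question is yes. $\blacksquare$

## 11. Theorem C: no subquadratic target, and logarithmic cyclic subgroups

**Part 1.** A finitely presented group with subquadratic Dehn function is hyperbolic (Gromov; Ol'shanskii; Bowditch; Papasoglu). A hyperbolic group that is not virtually cyclic contains a non-abelian free group. So a soluble hyperbolic group is virtually cyclic, and so are its subgroups. It cannot contain $G$ if $G$ is not virtually cyclic.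

**Part 2, first assertion.** If $W$ is discrete and cocompact in $V$, then $P\ltimes W$ is discrete and cocompact in $P\ltimes V$. Apply Proposition 5.1 and the invariance of Dehn functions under passage to finite index overgroups.

**(a) $\Rightarrow$ (c).** By Section 10, $\Gamma^*$ is of type $(\star)$, with finite index subgroup $(P\times\mathbb Z^k)\ltimes W$, and $G\hookrightarrow\Gamma^*$ is without distortion. The subgroup $mB$ has finite index in $B$. It maps trivially to $A=G/mB$ and into $W$ in the first factor, so it is mapped into $W\times\{1\}$.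

**(c) $\Rightarrow$ (b).** Let $b\in B$. Some power $b^l$, $l\ge1$, is mapped to an element $w\in W\subset V=\bigoplus V_j$. The word $\mathcal N(w^n)$ of Section 4 has empty $P$-part, and by (4.2) and $|w_j^n|=|nw_j|\le n|w_j|$ its length is $O(\log(n+1))$ for $n\ge1$. So $\|w^n\|_H=O(\log(n+1))$, and by (5.1) also $\|w^n\|_\Gamma=O(\log(n+1))$ for $\Gamma=P\ltimes W$. Now $\Gamma$ lies in the ambient group of type $(\star)$, so the length of $w^n$ there is $O(\log(n+1))$, and $G$ is undistorted in that group. Hence $\|b^{ln}\|_G=O(\log(n+1))$. Writing $n=ln_1+n_2$ with $0\le n_2<l$ gives (b).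

**(b) $\Rightarrow$ (a).** *We show that if (a) fails, some $b\in B$ has $\|b^n\|_G$ growing at least like a power of $n$.* We may pass to $G/T_B$: (b) is inherited by quotients, and $B\otimes\mathbb Q$ with its action is unchanged. So let $B$ be torsion-free, and use the $K_i,U_i,\chi_i$ of Section 7, Step 1, whose construction did not use $g_0$. Suppose (a) fails. Then some infinite place $v$ of some $K_i$ satisfies $\log|\chi_i|_v\equiv0$ on $Q$. Otherwise an element of $Q$ outside the finitely many infinite-index subgroups $\ker\log|\chi_i|_v$ would exist by B. H. Neumann's theorem, and it would satisfy (a). Let $V_{i,v}=K_{i,v}\otimes_{K_i}U_i$, with a norm. Each generator of $Q$ acts there as a scalar of absolute value $1$ times a unipotent. As the generators commute, (9.1) shows that elements $q\in Q$ of length $\le n$ have operator norm $\le C(1+n)^D$ on $V_{i,v}$. Since $B$ spans $V_{\mathbb Q}$, choose $b\in B$ with nonzero component in $U_i$. Let $\bar b\ne0$ be its image in $V_{i,v}$.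

*Case 1: $\chi_i\ne1$.* Pick $q_0\in Q$ with $\chi_i(q_0)\ne1$. Then $q_0-1$ is invertible on $V_{i,v}$. By Lemma 9.1 with $M=V_{i,v}$ there is a homomorphism $G\to Q\ltimes V_{i,v}$ extending $B\to V_{i,v}$ and inducing the identity on $Q$. Its $V_{i,v}$-component $z$ satisfies $z(gh)=z(g)+g\,z(h)$. If $h=s_1\cdots s_\ell$ with $s_t$ from a finite symmetric generating set, then
$$z(h)=\sum_ts_1\cdots s_{t-1}\,z(s_t),\qquad|z(h)|\le\ell\,C(1+\ell)^D\max_s|z(s)|,$$
after enlarging $C$. For $h=b^n$ the left side is $|z(b^n)|=n|\bar b|$ with $|\bar b|>0$. So $\|b^n\|_G\ge cn^{1/(D+1)}$ for some $c>0$ and all large $n$, contradicting (b).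

*Case 2: $\chi_i=1$.* Here no $q_0-1$ is invertible on $V_{i,v}$, and Lemma 9.1 is unavailable. But now $Q$ acts unipotently on $U_i$, and we can use nilpotent groups. Let $B_i$ be the image of $B$ in $U_i$ and $G_i=G/\ker(B\to U_i)$. Commuting unipotent matrices are simultaneously unitriangularizable, so the augmentation ideal $I$ of $\mathbb Z[Q]$ satisfies $I^{d_i}B_i=0$. Each $I^tB_i/I^{t+1}B_i$ is a finitely generated $\mathbb Z[Q]$-module ($B_i$ is Noetherian) with trivial action, that is, a finitely generated abelian group. So $B_i$ is finitely generated abelian. The group $G_i$ is finitely generated nilpotent, because $[G_i,I^tB_i]\le I^{t+1}B_i$ and $G_i/B_i$ is abelian. Its torsion subgroup is finite, and the quotient by it is finitely generated torsion-free nilpotent, so it embeds in some $UT_r(\mathbb Z)$ (Jennings, P. Hall).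

In $UT_r(\mathbb Z)$ the entries of words of length $\ell$ in a fixed finite set are bounded by a polynomial in $\ell$: expand $\prod_{t\le\ell}(1+\eta_t)$ with $\eta_t$ strictly upper triangular, and note that products of $r$ or more of the $\eta_t$ vanish, so that at most $\sum_{s<r}\binom\ell s$ terms, each bounded, survive.

The image $x\ne0$ of $b$ in $B_i\subset U_i$ has infinite order, so it maps to some $U\ne1$ in $UT_r(\mathbb Z)$. With $\eta=U-1\ne0$ nilpotent, $U^n=\sum_t\binom nt\eta^t$. At an off-diagonal position where $\eta$ is nonzero, this entry is a combination of the polynomials $\binom nt$, $t\ge1$, with nonzero coefficient at $\binom n1$. These polynomials are linearly independent and vanish at $n=0$, so the entry is a nonconstant polynomial in $n$. Comparing with the polynomial bound on entries, $\|b^n\|_G\ge c'\|x^n\|_{G_i}\ge c''n^\epsilon$ for some $c',c'',\epsilon>0$ and all large $n$, contradicting (b). $\blacksquare$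

**Remark.** In (c) the condition on $B$ cannot be dropped. For $G=B=\mathbb Z$ the quotient $Q$ is trivial, so the only eigenvalue is $1$ and (a) fails, although $\mathbb Z\le\mathbb Z^2$ is undistorted and $\mathbb Z^2$ is a metabelian constructible group with quadratic Dehn function. So (a) is not necessary for the existence of *some* undistorted embedding into a metabelian constructible group with quadratic Dehn function. By Theorem C it is exactly the condition under which $G$ embeds without distortion in a group of type $(\star)$ with $B$ placed, up to finite index, inside $W$.
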